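\title{Pseudoconvex domains with continuous boundary are hyperconvex}

\begin{abstract}
We prove that every bounded pseudoconvex domain in $\mathbb C^n$ whose boundary is locally the graph of a continuous function is hyperconvex. More generally, for bounded pseudoconvex domains that are locally subgraphs of lower semicontinuous functions we give a necessary and sufficient condition for hyperconvexity, and an example shows that lower semicontinuity alone does not suffice. The local exhaustion function is obtained from $\sup_\zeta\,(-\log|w-\zeta|)$ by replacing the logarithmic kernel with a negative harmonic function on a slit plane that vanishes on the slit.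
\end{abstract}

\section{Introduction}\label{sec:intro}

A domain $\Omega\subset\mathbb C^n$ is \emph{pseudoconvex} if it carries a continuous plurisubharmonic (psh) function $\psi$ such that $\{\psi<C\}$ is relatively compact in $\Omega$ for every $C\in\mathbb R$. A bounded domain $\Omega$ is \emph{hyperconvex} if it carries a negative continuous psh function $\rho$ such that $\{\rho<-c\}$ is relatively compact in $\Omega$ for every $c>0$. (It is known that the continuity of $\rho$ may be dropped from this definition; we shall not use this.) With $\delta(z)=\operatorname{dist}(z,\partial\Omega)$, the condition on $\rho$ says that $\rho(z)\to0$ as $\delta(z)\to0$. We call such $\psi$ an \emph{exhaustion} and such $\rho$ a \emph{negative exhaustion}.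

Both definitions ask for a psh function that approaches its supremum exactly at the boundary; hyperconvexity asks in addition that the supremum be finite. A hyperconvex domain is pseudoconvex, with $\psi=-\log(-\rho)$. The unit ball is hyperconvex, with $\rho=|z|^2-1$. The punctured disc $\{0<|w|<1\}$ is pseudoconvex, with $\psi=-\log|w|-\log(1-|w|^2)$, but not hyperconvex. Indeed, let $\rho<0$ be subharmonic on it and let $\rho\le-a<0$ on $|w|=\frac12$. For $\varepsilon>0$ the function $\rho+a+\varepsilon\log|w|$ is subharmonic on $0<|w|<\frac12$, negative on $|w|=\frac12$, and tends to $-\infty$ at $0$. So it is nonpositive, and letting $\varepsilon\to0$ gives $\rho\le-a$ near the puncture. A single point is too thin to pull a bounded subharmonic function up to its supremum. Hyperconvexity thus measures the thickness of the complement of $\Omega$ near each boundary point, and it is natural to ask how little boundary regularity guarantees it.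

It is known that a bounded pseudoconvex domain is hyperconvex if its boundary is locally the graph of a H\"older continuous function, and likewise for Lipschitz, $C^1$ and $C^2$ boundaries. The following question is posed in \cite{Chen}.

\begin{quote}
Is a bounded pseudoconvex domain $\Omega\subset\mathbb C^n$ hyperconvex if $\partial\Omega$ can be written locally as the graph of a continuous function?
\end{quote}

In the plane one expects the answer yes: from every boundary point a whole segment leads into the complement, and a segment, unlike a point, is the zero set of a bounded negative subharmonic function such as $-\operatorname{Re}\sqrt{\,\cdot\,}$. In higher dimension the doubt is quantitative. If the graph function is H\"older of order $\alpha$ with constant $L$, the distance to the graph in the graph direction lies between $\delta$ and $\delta+L\delta^\alpha$; continuity alone gives no rate. The construction below needs none.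

To state the results, write points of $\mathbb C^n$ as $(z',w)\in\mathbb C^{n-1}\times\mathbb C$ with $w=x+iy$ (for $n=1$ the variable $z'$ is absent and conditions on it are void). For $r,h>0$ let
\[
Q=\{|z'|\le r,\ |x|\le r,\ |y|\le h\},\qquad B=\{|z'|\le r\}\times[-r,r].
\]
We say that $\Omega$ has \emph{$C^0$ boundary} if for each $p\in\partial\Omega$ there are a complex-affine isometry of $\mathbb C^n$ taking $p$ to $0$, numbers $r,h>0$ and a continuous $\varphi:B\to(-h,h)$ such that, in the new coordinates, $\partial\Omega\cap Q=\{y=\varphi(z',x)\}$. Taking the $y$-axis as the graph direction costs nothing, because a unitary map moves any real unit vector to that direction.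

\begin{theorem}\label{thm:C0}
A bounded pseudoconvex domain in $\mathbb C^n$ with $C^0$ boundary is hyperconvex.
\end{theorem}

The proof uses only three features of the part of $Q$ outside $\Omega$, and we isolate them.

\begin{definition}\label{def:chart}
Let $p\in\partial\Omega$. A \emph{vertical chart} at $p$ is a biholomorphic map $\Phi$ from a neighborhood $U$ of $p$ onto an open set containing a box $Q$, with $\Phi(p)=0$, such that the compact set $K=Q\setminus\Phi(\Omega\cap U)$ satisfies
\begin{itemize}
\item[(V1)] if $(z',w)\in K$, $\tau\ge0$ and $\operatorname{Im}w+\tau\le h$, then $(z',w+i\tau)\in K$;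
\item[(V2)] $K\cap\{\operatorname{Im}w=-h\}=\emptyset$.
\end{itemize}
Write $K(z')=\{\zeta\in\mathbb C:(z',\zeta)\in K\}$. The chart is \emph{stable} if
\begin{itemize}
\item[(S)] whenever $(q',\eta)\in K\cap\operatorname{int}Q$ and $z'_j\to q'$, there are $\eta_j\in K(z'_j)$, for $j$ large, with $\eta_j\to\eta$.
\end{itemize}
\end{definition}

Conditions (V1) and (V2) say that $\Omega$ is, in the chart, the subgraph of a lower semicontinuous function (Lemma~\ref{lem:lsc}). Since $K$ is compact, limits of points of the slices $K(z_j')$ always lie in $K(q')$; condition (S) asks conversely that the slice $K(q')$ be no larger than the limit of the nearby slices.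

\begin{theorem}\label{thm:charts}
Let $\Omega\subset\mathbb C^n$ be a bounded pseudoconvex domain with a vertical chart at every boundary point. Then $\Omega$ is hyperconvex if and only if these charts are stable.
\end{theorem}

The family of charts is arbitrary, so the theorem has two parts: one stable chart at each boundary point gives hyperconvexity, and in a hyperconvex domain every vertical chart is stable.

Section~\ref{sec:charts} derives Theorem~\ref{thm:C0} from the first part. After the background in Section~\ref{sec:psh}, Section~\ref{sec:idea} presents the idea in model cases. Section~\ref{sec:local} constructs a negative exhaustion near each boundary point, and Section~\ref{sec:global} patches these together. Section~\ref{sec:converse} gives a domain with vertical charts that is not hyperconvex and proves the second part.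

\section{Graphs and vertical charts}\label{sec:charts}

The definition of $C^0$ boundary does not say on which side of the graph $\Omega$ lies, or that it lies on one side only. This follows from the topology of $\mathbb R^{2n}$.

\begin{lemma}\label{lem:oneside}
Let $\Omega$ be a bounded domain with $C^0$ boundary. At each $p\in\partial\Omega$ the coordinates can be chosen so that $\Omega\cap Q=\{(z',x+iy)\in Q:\ y<\varphi(z',x)\}$.
\end{lemma}

\begin{proof}
Let $\Gamma=\partial\Omega\cap Q$ be the graph and $Q_\pm$ the parts of $Q$ above and below it. The set $Q_-$ is connected, since each of its points is joined by a vertical segment in $Q_-$ to the convex face $\{y=-h\}\subset Q_-$; the same holds for $Q_+$ with the face $\{y=h\}$. Neither set meets $\partial\Omega$, so each is contained in $\Omega$ or disjoint from $\Omega$. At least one is contained in $\Omega$, because $p$ is a limit of points of $\Omega$ and none of them is on $\Gamma$.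

Suppose both are. The component $M$ of $\partial\Omega$ containing $p$ is a compact connected topological hypersurface, and $\Gamma\subset M$. By the Jordan--Brouwer theorem, $\mathbb R^{2n}\setminus M$ has exactly two components, each with boundary $M$. The connected set $\Omega$ lies in one of them. The other has $p$ in its boundary, so it meets $Q\setminus\Gamma=Q_+\cup Q_-\subset\Omega$, a contradiction. Hence $\Omega\cap Q$ is $Q_-$ or $Q_+$, and the unitary map $w\mapsto-w$, which preserves $Q$, turns the second case into the first.
\end{proof}

\begin{lemma}\label{lem:lsc}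
Let $\Phi$, $U$, $Q$, $K$ be as in the first sentence of Definition~\ref{def:chart}. Then \textup{(V1)} and \textup{(V2)} hold if and only if there is a lower semicontinuous $\varphi:B\to(-h,+\infty]$ with
\begin{equation}\label{eq:subgraph}
\Phi(\Omega\cap U)\cap Q=\{(z',x+iy)\in Q:\ y<\varphi(z',x)\}.
\end{equation}
If moreover $\varphi(\cdot,x)$ is upper semicontinuous for each fixed $x$, the chart is stable.
\end{lemma}

\begin{proof}
If \eqref{eq:subgraph} holds, then $K=Q\cap\{y\ge\varphi\}$, which gives (V1), and (V2) because $\varphi>-h$. Conversely, let $\varphi(z',x)=\min\{y:(z',x+iy)\in K\}$, with $\min\emptyset=+\infty$. The minimum exists since $K$ is compact, $\varphi>-h$ by (V2), and $K=Q\cap\{y\ge\varphi\}$ by (V1). Each set $\{\varphi\le t\}$ is the projection of the compact set $K\cap\{y\le t\}$, hence closed, so $\varphi$ is lower semicontinuous.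

For the last statement let $(q',\eta)\in K\cap\operatorname{int}Q$, $x=\operatorname{Re}\eta$ and $z'_j\to q'$. Then
\[
\limsup_j\varphi(z'_j,x)\le\varphi(q',x)\le\operatorname{Im}\eta<h .
\]
So for large $j$ the point $\eta_j=x+i\max(\operatorname{Im}\eta,\varphi(z'_j,x))$ has imaginary part in $[\varphi(z_j',x),h)$, that is, $\eta_j\in K(z'_j)$, and $\eta_j\to\eta$.
\end{proof}

The ``if'' part of Theorem~\ref{thm:charts} therefore gives the following.

\begin{corollary}\label{cor:wider}
Let $\Omega$ be a bounded pseudoconvex domain. Suppose that at every boundary point there are local holomorphic coordinates in which \eqref{eq:subgraph} holds with $\varphi:B\to(-h,+\infty]$ lower semicontinuous and $\varphi(\cdot,x)$ upper semicontinuous for each fixed $x$. Then $\Omega$ is hyperconvex.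
\end{corollary}

By Lemma~\ref{lem:oneside}, Theorem~\ref{thm:C0} is the case of continuous $\varphi$. The corollary requires no continuity in $x$, so slits in the $w$-slices are allowed.

\begin{example}\label{ex:slit}
Let $\Omega=\{|w|<1\}\setminus\{iy:0\le y<1\}$. It lies on both sides of the slit, so by Lemma~\ref{lem:oneside} it does not have $C^0$ boundary. At $p=iy_0$, $0\le y_0\le1$, take $\Phi(w)=w-p$, $r=\frac12$, $h=y_0+\frac12$, so that the box reaches below the tip of the slit. Then \eqref{eq:subgraph} holds with $\varphi(0)=-y_0$ and $\varphi(x)=\sqrt{1-x^2}-y_0$ for $x\ne0$. At the other boundary points $\partial\Omega$ is a circular arc. For $n=1$ condition (S) is void, so $\Omega$ is hyperconvex. In contrast, for the punctured disc at $0$ the set $K=\{0\}$ satisfies (V2) and (S) but not (V1): Theorem~\ref{thm:charts} fails without (V1).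
\end{example}

\section{Background on plurisubharmonic functions}\label{sec:psh}

A function $v:X\to[-\infty,\infty)$ on an open set $X\subset\mathbb C^n$ is \emph{plurisubharmonic} if it is upper semicontinuous (usc) and
\begin{equation}\label{eq:submean}
v(a)\le\frac1{2\pi}\int_0^{2\pi}v(a+e^{i\theta}b)\,d\theta
\quad\text{whenever }\{a+\lambda b:|\lambda|\le1\}\subset X .
\end{equation}
For $n=1$ these are the subharmonic functions. We use the following textbook facts.
\begin{itemize}
\item[(P1)] Being psh is a local property. Sums and maxima of finitely many psh functions and limits of decreasing sequences of psh functions are psh; so is the supremum of any family of psh functions, provided it is usc and $<\infty$.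
\item[(P2)] If $v$ is psh with values in an interval $I$ and $\chi$ is convex and nondecreasing on $I$, then $\chi\circ v$ is psh. The composition of a psh function with a holomorphic map is psh.
\item[(P3)] (Maximum principle.) If $g$ is subharmonic on a bounded open $G\subset\mathbb C$ and $\limsup g\le0$ at every point of $\partial G$, then $g\le0$ on $G$.
\item[(P4)] A $C^2$ function is psh if and only if its complex Hessian is positive semidefinite. Hence for $\theta\in C_c^\infty(\mathbb C^n)$ the function $\theta+C|z|^2$ is psh when $C$ is large.
\item[(P5)] A bounded domain is pseudoconvex if and only if $-\log\delta$ is psh on it.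
\end{itemize}

To prove that a function is psh we argue by contradiction, and the next standard lemma turns the failure of \eqref{eq:submean} into a local statement: along some complex line the function is touched from above by a harmonic polynomial, with a quadratic gap.

\begin{lemma}\label{lem:touch}
Let $v$ be a finite usc function on an open $X\subset\mathbb C^n$ that is not psh. Then there are $a\in X$, $b\in\mathbb C^n$, $r_0,\varepsilon>0$ and a holomorphic polynomial $P$ in one variable such that $v(a)=\operatorname{Re}P(0)$ and
\[
a+\lambda b\in X,\qquad v(a+\lambda b)\le\operatorname{Re}P(\lambda)-\varepsilon|\lambda|^2\qquad(|\lambda|\le r_0).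
\]
\end{lemma}

\begin{proof}
There is a disc $\{a_0+\lambda b:|\lambda|\le1\}\subset X$ such that $v(a_0)$ exceeds the mean of $g(\lambda)=v(a_0+\lambda b)$ over $|\lambda|=1$. On the circle, $g$ is the limit of a decreasing sequence of continuous functions, and by monotone convergence one of them, $g_1$, has mean less than $v(a_0)$. Approximating $g_1+\eta$ uniformly within $\eta$ for a small $\eta>0$, we get a real trigonometric polynomial $T\ge g$ with mean less than $v(a_0)$. Write $T=\operatorname{Re}P_0$ on the circle with $P_0$ a polynomial; the mean of $T$ is $\operatorname{Re}P_0(0)$. Fix $0<\varepsilon<v(a_0)-\operatorname{Re}P_0(0)$. The usc function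
\[
G(\lambda)=g(\lambda)-\operatorname{Re}P_0(\lambda)+\varepsilon|\lambda|^2
\]
is $\le\varepsilon$ on $|\lambda|=1$ and $>\varepsilon$ at $0$, so its maximum over the closed disc is attained at some $\lambda_0$ with $|\lambda_0|<1$. Since $|\lambda_0+\mu|^2=|\lambda_0|^2+2\operatorname{Re}(\bar\lambda_0\mu)+|\mu|^2$, the inequality $G(\lambda_0+\mu)\le G(\lambda_0)$ reads $g(\lambda_0+\mu)\le\operatorname{Re}P(\mu)-\varepsilon|\mu|^2$ with
\[
P(\mu)=P_0(\lambda_0+\mu)-2\varepsilon\bar\lambda_0\mu-\varepsilon|\lambda_0|^2+G(\lambda_0),
\]
and equality holds at $\mu=0$. Take $a=a_0+\lambda_0b$ and $r_0=1-|\lambda_0|$.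
\end{proof}

\section{The slit plane and the model cases}\label{sec:idea}

On a bounded pseudoconvex domain $-\log\delta$ is psh but tends to $+\infty$, and (P2) cannot make it bounded, since a bounded convex nondecreasing function on a half-line $(T,\infty)$ is constant. One has to change the function itself. Its slice version is
\[
-\log\operatorname{dist}(w,K(z'))=\max_{\zeta\in K(z')}\bigl(-\log|w-\zeta|\bigr),
\]
a maximum of translates of one harmonic kernel. We would like a kernel that is negative and tends to $0$ as $w-\zeta\to0$. For a general domain $w-\zeta$ can be any nonzero number, and the computation for the punctured disc shows that no such kernel exists on a punctured neighborhood of $0$. In a vertical chart there is more room: by (V1) everything above $\zeta$ lies outside $\Omega$, so $w-\zeta$ avoids the ray $i\mathbb R_{\ge0}$, and the kernel is needed only on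
\[
S=\mathbb C\setminus i\mathbb R_{\ge0}.
\]
For $\xi\in S$ we have $i\xi\notin\mathbb R_{\le0}$. Let $F(\xi)=\sqrt{i\xi}$ be the principal root, which is holomorphic on $S$ with $\operatorname{Re}F>0$, and put $f=-\operatorname{Re}F$. From $(\operatorname{Re}F)^2=\frac12(|F^2|+\operatorname{Re}F^2)$ we get
\begin{equation}\label{eq:f}
f(\xi)=-\sqrt{\tfrac12\bigl(|\xi|-\operatorname{Im}\xi\bigr)} .
\end{equation}
Thus $f$ is harmonic on $S$, $-|\xi|^{1/2}\le f(\xi)<0$, and $f$ tends to $0$ on the slit. The other property we need is that $f$ is the real part of a holomorphic function with an explicit holomorphic inverse: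
\begin{equation}\label{eq:inverse}
\text{if }\omega\in\mathbb C,\ \operatorname{Re}\omega<0,\text{ then }\xi=-i\omega^2\in S\text{ and }f(\xi)=\operatorname{Re}\omega .
\end{equation}
Indeed $i\xi=(-\omega)^2$ with $\operatorname{Re}(-\omega)>0$, so $i\xi\notin\mathbb R_{\le0}$ and $F(\xi)=-\omega$.

The candidate for a local negative exhaustion is $u(z',w)=\max_{\zeta\in K(z')}f(w-\zeta)$; see Figure~\ref{fig:slice}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] (-3,2)--(-3,0.9)--(-2,0.3)--(-1.1,0.7)--(-0.3,-0.3)--(0.5,0.2)--(1.2,-0.4)--(2.1,0.5)--(3,0.1)--(3,2)--cycle;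
\draw (-3,-1.6) rectangle (3,2);
\draw[thick] (-3,0.9)--(-2,0.3)--(-1.1,0.7)--(-0.3,-0.3)--(0.5,0.2)--(1.2,-0.4)--(2.1,0.5)--(3,0.1);
\draw[very thick] (-0.3,-0.3)--(-0.3,2);
\draw[dashed,domain=-1.76:1.76,smooth] plot ({-0.3+\x},{-0.6+\x*\x/1.2});
\fill (-0.3,-0.3) circle (1.5pt);
\node at (-0.12,0.1) {$\zeta$};
\fill (0,-0.525) circle (1.5pt);
\node at (0.2,-0.72) {$w$};
\node at (2.2,1.4) {$K(z')$};
\node at (-2,-0.9) {slice of $\Omega$};
\end{tikzpicture}
\caption{A slice $z'=\text{const}$ of the box $Q$. The complementary slice $K(z')$ (shaded) contains the vertical ray above each of its points $\zeta$, so a point $w$ of $\Omega$ is never on that ray. The curve $f(w-\zeta)=-t$ (dashed) is the parabola with focus $\zeta$ and vertex $\zeta-it^2$; one has $u(z',w)\ge-t$ exactly when $w$ lies on or inside such a parabola for some $\zeta\in K(z')$.}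
\label{fig:slice}
\end{figure}

\medskip\noindent\emph{One variable.} For $n=1$ the set $K$ is fixed, each $w\mapsto f(w-\zeta)$ is harmonic on $\operatorname{int}Q\setminus K$, and $u$ is continuous as a maximum over a compact set of a jointly continuous function. So $u$ is subharmonic by (P1), and $-\operatorname{dist}(w,K)^{1/2}\le u<0$. No rate of continuity enters. The more naive function $-\sqrt{\varphi(x)-y}$ does not work: for $\varphi(x)=|x|$ its mean over the circle of radius $\varrho$ about $-it$ is $-\sqrt t-\varrho/(\pi\sqrt t)+O(\varrho^2)$, less than its value at the center.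

\medskip\noindent\emph{Graphs independent of $x$.} Let $n=2$, ignore the box, and take $\Omega=\{y<\varphi(z')\}$, so that $K(z')=\{\operatorname{Im}\zeta\ge\varphi(z')\}$. For $\xi=w-\zeta$ we have $\frac12(|\xi|-\operatorname{Im}\xi)\ge-\operatorname{Im}\xi\ge\varphi(z')-y$, with equality for $\zeta=x+i\varphi(z')$. By \eqref{eq:f},
\begin{equation}\label{eq:model}
u(z',w)=-\sqrt{\varphi(z')-y}.
\end{equation}
If $-\varphi$ is subharmonic, $u$ is psh by (P2), because $t\mapsto-\sqrt{-t}$ is convex and increasing. But now $K(z')$ moves with $z'$, $u$ is no longer a supremum of a fixed family of psh functions, and it can fail to be psh. Take $\varphi(z')=|z'|^2$, $a=(0,-it)$ with $t>0$, and $b=(1,0)$. Then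
\[
u(a+\lambda b)=-\sqrt{t+|\lambda|^2}\le-\sqrt t-\frac{|\lambda|^2}{3\sqrt t}\qquad(|\lambda|^2\le3t),
\]
which is the situation of Lemma~\ref{lem:touch} with $P\equiv-\sqrt t$. This failure can be read as a failure of pseudoconvexity. For small $s\ge0$ let $\zeta_s(\lambda)$ be the point that \eqref{eq:inverse} provides with $f(-it-\zeta_s(\lambda))=\operatorname{Re}P(\lambda)+s$, namely
\[
\zeta_s(\lambda)=-it+i(P(\lambda)+s)^2=-is(2\sqrt t-s).
\]
The discs $\lambda\mapsto(\lambda,\zeta_s(\lambda))$ are horizontal, lie in $\Omega$ for $s>0$, have their boundary circles in a compact subset of $\Omega$, and their centers tend to $0\in\partial\Omega$. By the maximum principle no psh function can tend to $+\infty$ along these centers. The proof of Proposition~\ref{prop:psh} is this construction for a general $P$.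

\section{The local function}\label{sec:local}

Let $\Omega$ be pseudoconvex, fix a vertical chart $\Phi:U\to\Phi(U)\supset Q$ at $p$, and put
\[
D=\Phi(\Omega\cap U),\qquad W=\{|z'|<r,\ |x|<r/2,\ |y|<h/2\}.
\]
Thus $D\cap Q=Q\setminus K$, and $\Phi$ maps $\partial\Omega\cap U$ onto $\partial D\cap\Phi(U)$.

If $(z',w)\in D\cap Q$ and $\zeta\in K(z')$, then $w-\zeta\in S$: otherwise $w=\zeta+i\tau$ with $\tau\ge0$, and (V1) would give $(z',w)\in K$. This is the only use of (V1) in the construction. Since $K(z')$ is compact and $f$ is continuous on $S$, we may define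
\[
u(z',w)=\max_{\zeta\in K(z')}f(w-\zeta)\in[-\infty,0),\qquad(z',w)\in D\cap Q,
\]
with $\max\emptyset=-\infty$. A point $\zeta$ at which the maximum is attained is a \emph{maximizer} at $(z',w)$.

The faces of $Q$ are artificial: we know nothing about $\Omega$ beyond them, so a disc through a maximizer on a face cannot be controlled, and (S) says nothing there. We therefore cut off the values of $u$ that such maximizers can produce. The set
\[
\Xi=\{\xi:\ |\xi|\le2(r+h),\ \text{and }|\operatorname{Re}\xi|\ge r/2\text{ or }\operatorname{Im}\xi\le-h/2\}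
\]
is a compact subset of $S$, so $\gamma=-\max_\Xi f>0$. Put
\[
v=\max(u,-\gamma)\quad\text{on }D\cap W,\qquad -\gamma\le v<0 .
\]

\begin{lemma}\label{lem:interior}
If $(z',w)\in D\cap W$ and $u(z',w)>-\gamma$, then every maximizer $\zeta$ at $(z',w)$ satisfies $(z',\zeta)\in K\cap\operatorname{int}Q$.
\end{lemma}

\begin{proof}
We have $|z'|<r$, and $\operatorname{Im}\zeta\ne-h$ by (V2). If $|\operatorname{Re}\zeta|=r$, then $|\operatorname{Re}(w-\zeta)|\ge r/2$; if $\operatorname{Im}\zeta=h$, then $\operatorname{Im}(w-\zeta)\le-h/2$. In both cases $w-\zeta\in\Xi$ and $f(w-\zeta)\le-\gamma$, contrary to $u(z',w)>-\gamma$.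
\end{proof}

The bottom face needs (V2) because a point of $W$ can lie arbitrarily close to the ray above a point of that face, where $f$ is close to $0$.

\begin{lemma}\label{lem:cont}
The function $v$ is usc on $D\cap W$. If the chart is stable, then $v$ is continuous and $v(z)\to0$ as $z\to q$ for every $q\in\partial D\cap W$.
\end{lemma}

\begin{proof}
Let $(z'_j,w_j)\in D\cap W$ tend to $(z',w)\in D\cap W$.

\emph{Upper semicontinuity.} It suffices to treat $u$. Pass to a subsequence along which $u(z'_j,w_j)$ tends to its upper limit; if that is $-\infty$ there is nothing to prove. Otherwise let $\zeta_j$ be maximizers. As $K$ is compact, a further subsequence converges to some $\zeta\in K(z')$. Since $w-\zeta\in S$, we get $u(z_j',w_j)=f(w_j-\zeta_j)\to f(w-\zeta)\le u(z',w)$.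

\emph{Lower semicontinuity.} Where $v=-\gamma$, its minimum value, there is nothing to prove. Let $u(z',w)>-\gamma$ and let $\zeta$ be a maximizer. By Lemma~\ref{lem:interior} and (S) there are $\zeta_j\in K(z'_j)$ with $\zeta_j\to\zeta$, so $v(z'_j,w_j)\ge f(w_j-\zeta_j)\to f(w-\zeta)=v(z',w)$.

\emph{Boundary values.} Now let $(z'_j,w_j)\in D\cap W$ tend to $q=(q',\eta)\in\partial D\cap W$. Then $q\in K\cap\operatorname{int}Q$, so (S) gives $\zeta_j\in K(z'_j)$ with $\zeta_j\to\eta$, and $0>v(z'_j,w_j)\ge f(w_j-\zeta_j)\ge-|w_j-\zeta_j|^{1/2}\to0$.
\end{proof}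

For a continuous graph with values in $(-h,h)$, the choice $\zeta=x+i\varphi(z',x)$ gives the explicit bound $-\sqrt{\varphi(z',x)-y}\le v<0$.

\begin{proposition}\label{prop:psh}
The function $v$ is psh on $D\cap W$.
\end{proposition}

\begin{proof}
Suppose not. As $v$ is finite and usc, Lemma~\ref{lem:touch} gives $a=(a',\alpha)$, $b=(b',\beta)$, $r_0$, $\varepsilon$ and $P$. Write $a+\lambda b=(z'(\lambda),w(\lambda))$, so $z'(\lambda)=a'+\lambda b'$ and $w(\lambda)=\alpha+\lambda\beta$.

If $v(a)=-\gamma$, then $-\gamma\le v(a+\lambda b)\le\operatorname{Re}P(\lambda)-\varepsilon|\lambda|^2$, and averaging over $|\lambda|=r_0$ gives $-\gamma\le-\gamma-\varepsilon r_0^2$, which is false. So $v(a)=u(a)>-\gamma$.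

Let $\eta_0\in K(a')$ be a maximizer at $a$; by Lemma~\ref{lem:interior}, $(a',\eta_0)\in K\cap\operatorname{int}Q$. We have $\operatorname{Re}F(\alpha-\eta_0)=-u(a)=-\operatorname{Re}P(0)$. Adding an imaginary constant to $P$ changes nothing in Lemma~\ref{lem:touch}, so we may assume $F(\alpha-\eta_0)=-P(0)$. Squaring, $i(\alpha-\eta_0)=P(0)^2$, that is, $\eta_0=\alpha+iP(0)^2$.

The upper bound for $v$ on the line says that $K(z'(\lambda))$ contains no $\zeta$ with $f(w(\lambda)-\zeta)>\operatorname{Re}P(\lambda)-\varepsilon|\lambda|^2$. So we produce, holomorphically in $\lambda$, points with $f(w(\lambda)-\zeta)=\operatorname{Re}P(\lambda)+s$; they are forced into $D$. Define the holomorphic discs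
\[
d_s(\lambda)=\bigl(z'(\lambda),\zeta_s(\lambda)\bigr),\qquad\zeta_s(\lambda)=w(\lambda)+i\bigl(P(\lambda)+s\bigr)^2 .
\]
Then $d_0(0)=(a',\eta_0)\in\operatorname{int}Q$ and $\operatorname{Re}P(0)=v(a)<0$. By continuity there are $r_1\in(0,r_0]$ and $s_1>0$ such that $d_s(\lambda)\in\operatorname{int}Q$ and $\operatorname{Re}P(\lambda)+s<0$ for $|\lambda|\le r_1$, $0\le s\le s_1$. For such $(\lambda,s)$, \eqref{eq:inverse} with $\omega=P(\lambda)+s$ gives $f(w(\lambda)-\zeta_s(\lambda))=\operatorname{Re}P(\lambda)+s$. If $d_s(\lambda)\in K$, then $\zeta_s(\lambda)$ competes in the maximum defining $u(a+\lambda b)$, and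
\[
\operatorname{Re}P(\lambda)+s\le u(a+\lambda b)\le v(a+\lambda b)\le\operatorname{Re}P(\lambda)-\varepsilon|\lambda|^2,
\]
which forces $s=0$ and $\lambda=0$. Hence $d_s(\lambda)\in D$ for $|\lambda|\le r_1$, $0\le s\le s_1$, $(s,\lambda)\ne(0,0)$, while $d_0(0)\notin D$.

Now we use pseudoconvexity. Let $\psi$ be a continuous psh exhaustion of $\Omega$ and $\tilde\psi=\psi\circ\Phi^{-1}$ on $D$. The set $\{d_s(\lambda):|\lambda|=r_1,\ 0\le s\le s_1\}$ is a compact subset of $D$ (this is where the gap $\varepsilon|\lambda|^2$ matters, for $s=0$), so $\tilde\psi\le C$ on it. For $0<s\le s_1$ the function $\tilde\psi\circ d_s$ is continuous on $|\lambda|\le r_1$ and subharmonic inside, so $\tilde\psi(d_s(0))\le C$ by (P3). But $d_s(0)\to d_0(0)\in\partial D\cap\Phi(U)$ as $s\to0$, so $\Phi^{-1}(d_s(0))$ tends to a point of $\partial\Omega$ and $\tilde\psi(d_s(0))\to\infty$. This is a contradiction.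
\end{proof}

Stability was not used in this proof; its whole role is in Lemma~\ref{lem:cont}. Pulling $v$ back by $\Phi$, with $W_p=\Phi^{-1}(W)$, we obtain:

\begin{corollary}\label{cor:local}
Let $\Omega$ be pseudoconvex with a stable vertical chart at $p\in\partial\Omega$. Then $p$ has a neighborhood $W_p$ with a continuous, bounded, psh function $v_p<0$ on $\Omega\cap W_p$ such that $v_p\to0$ at every point of $\partial\Omega\cap W_p$.
\end{corollary}

\section{From local to global}\label{sec:global}

That such local functions yield hyperconvexity is the theorem of Kerzman and Rosay \cite{KR} that hyperconvexity is a local property. We include a proof. Together with Corollary~\ref{cor:local} it proves the ``if'' part of Theorem~\ref{thm:charts}, hence Corollary~\ref{cor:wider} and Theorem~\ref{thm:C0}.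

\begin{proposition}\label{prop:global}
Let $\Omega\subset\mathbb C^n$ be a bounded domain such that every $p\in\partial\Omega$ has a neighborhood $W_p$ and a function $v_p$ as in Corollary~\ref{cor:local}. Then $\Omega$ is hyperconvex.
\end{proposition}

Psh functions $g_j$ on overlapping sets are patched by taking the maximum of $g_j+M(\theta_j-1)$ with cutoff functions $\theta_j$, so that each term drops out before its domain ends, and adding a multiple of $M|z|^2$ to restore plurisubharmonicity. This needs $M>|g_j-g_k|$ and causes an error of order $M$. For $g_j=v_j$ the error is as large as the functions themselves, and the boundary value $0$ is lost. The remedy is to compose with a convex function $\chi$ that tends to $+\infty$ so slowly that the functions $\chi(-v_j)$ differ by at most $1$, although the $v_j$ tend to $0$ at unrelated rates. The shifted functions $\chi(\epsilon-v_j)$ are bounded, with boundary value $\chi(\epsilon)$, and after division by $\chi(\epsilon)$ the patching error becomes small.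

\begin{proof}
Since $\partial\Omega$ is compact, there are balls $V_j=B(p_j,R_j/2)$ and $V'_j=B(p_j,R_j)$, $1\le j\le N$, with $p_j\in\partial\Omega$, $\overline{V'_j}\subset W_{p_j}$ and $\partial\Omega\subset\bigcup V_j$. Write $v_j=v_{p_j}$ and $\Omega_j=\Omega\cap\overline{V'_j}$.

\medskip\noindent\emph{Step 1: comparing the $v_j$.} For $t>0$ let
\begin{align*}
m(t)&=\sup\{-v_j(z):\ j\le N,\ z\in\Omega_j,\ \delta(z)\le t\},\\
l(t)&=\min\bigl(1,\ \inf\{-v_j(z):\ j\le N,\ z\in\Omega_j,\ \delta(z)\ge t\}\bigr).
\end{align*}
Both are nondecreasing and $l(\delta(z))\le-v_j(z)\le m(\delta(z))$ on $\Omega_j$. We have $m(t)\to0$ as $t\to0$, since a sequence in $\Omega_j$ with $\delta\to0$ has a subsequence converging to a point of $\partial\Omega\cap W_{p_j}$. We have $l(t)>0$, since $\Omega_j\cap\{\delta\ge t\}$ is compact and $v_j$ is continuous and negative on it. For $s>0$ let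
\[
\sigma(s)=\sup\{-v_k(z):\ j,k\le N,\ z\in\Omega_j\cap\Omega_k,\ -v_j(z)\le s\},\qquad\sup\emptyset=0 .
\]
It is nondecreasing, and $\sigma(s)\to0$ as $s\to0$: given $t>0$, for $s<l(t)$ the inequality $-v_j(z)\le s$ forces $\delta(z)<t$, so $\sigma(s)\le m(t)$.

\medskip\noindent\emph{Step 2: the function $\chi$.} Put $s_1=1$ and choose inductively $0<s_{i+1}\le s_i/2$ with $\sigma(s_{i+1})\le s_i$. Let $\chi:(0,\infty)\to[0,\infty)$ be $0$ on $[1,\infty)$, affine on each $[s_{i+1},s_i]$, with $\chi(s_i)=(i-1)/2$. It is continuous and nonincreasing, positive on $(0,1)$, and $\chi(0+)=\infty$. Its slope on $[s_{i+1},s_i]$ is $-1/(2(s_i-s_{i+1}))$, and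
\[
s_i-s_{i+1}\ge s_i/2\ge s_{i+1}\ge s_{i+1}-s_{i+2},
\]
so the slopes increase from left to right and $\chi$ is convex. We claim that
\begin{equation}\label{eq:claim}
\chi(\epsilon-v_j(z))\le\chi(\epsilon-v_k(z))+1\qquad(z\in\Omega_j\cap\Omega_k,\ \epsilon\ge0).
\end{equation}
Put $s=-v_j(z)$ and $s'=-v_k(z)$. If $s\ge s'$, monotonicity suffices. If $s<s'$, convexity gives $\chi(s+\epsilon)-\chi(s'+\epsilon)\le\chi(s)-\chi(s')$, so we may take $\epsilon=0$. If $s>s_2$, then $\chi(s)\le\frac12$. Otherwise $s\in(s_{i+2},s_{i+1}]$ for some $i\ge1$; then $s'\le\sigma(s_{i+1})\le s_i$, and $\chi(s)-\chi(s')\le\chi(s_{i+2})-\chi(s_i)=1$.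

\medskip\noindent\emph{Step 3: patching near the boundary.} Choose $\theta_j\in C_c^\infty(V'_j)$ with $0\le\theta_j\le1$ and $\theta_j=1$ on $V_j$, and by (P4) a constant $C>0$ with all $2\theta_j+C|z|^2$ psh. Let $R=\sup_\Omega|z|$. For $0<\epsilon<1$ put
\[
T_j=\chi(\epsilon-v_j)+2\theta_j-2+C|z|^2\ \text{ on }\Omega\cap V'_j,\qquad
\Psi_\epsilon(z)=\max_{j:\,z\in V'_j}T_j(z)\ \text{ on }\Omega\cap\textstyle\bigcup_kV_k .
\]
Each $T_j$ is continuous and psh, since $t\mapsto\chi(\epsilon-t)$ is convex and nondecreasing on $(-\infty,\epsilon)$. Fix $z_0\in\Omega\cap V_k$ and let $J=\{j:z_0\in V'_j\}$, so $k\in J$. Near $z_0$ all indices of $J$ occur in the maximum, and no $j$ with $z_0\notin\overline{V'_j}$ occurs. If $z_0\in\partial V'_j$, then $\theta_j=0$ and $\theta_k=1$ near $z_0$, so at nearby points of $V_j'$ \eqref{eq:claim} gives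
\[
T_j=\chi(\epsilon-v_j)-2+C|z|^2\le\chi(\epsilon-v_k)-1+C|z|^2<T_k .
\]
Hence $\Psi_\epsilon=\max_{j\in J}T_j$ near $z_0$, and $\Psi_\epsilon$ is continuous and psh. Since $\epsilon-v_j\ge\max(\epsilon,l(\delta))$ and $2\theta_j-2\le 0$,
\begin{equation}\label{eq:upper}
\Psi_\epsilon\le\min\bigl(\chi(\epsilon),\chi(l(\delta))\bigr)+CR^2,
\end{equation}
and since each point lies in some $V_k$, where $\theta_k=1$, we have $\Psi_\epsilon\ge\chi(\epsilon+m(\delta))$.

\medskip\noindent\emph{Step 4: extension to $\Omega$.} Choose $\delta_0>0$ with $\{z\in\Omega:\delta(z)<\delta_0\}\subset\bigcup V_k$, and let $A=\chi(l(\delta_0/2))+CR^2$, which does not depend on $\epsilon$. By \eqref{eq:upper}, $\Psi_\epsilon\le A$ where $\delta_0/2<\delta<\delta_0$. So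
\[
\tilde\Psi_\epsilon=\max(\Psi_\epsilon,A)\ \text{ on }\{\delta<\delta_0\},\qquad\tilde\Psi_\epsilon=A\ \text{ on }\{\delta>\delta_0/2\}
\]
is a well-defined continuous psh function on $\Omega$, with
\[
A\le\tilde\Psi_\epsilon\le\chi(\epsilon)+A\ \text{ on }\Omega,\qquad\tilde\Psi_\epsilon\le\chi(l(t))+A\ \text{ on }\{\delta\ge t\},
\]
and $\tilde\Psi_\epsilon\ge\chi(\epsilon+m(\delta))$ on $\{\delta<\delta_0\}$.

\medskip\noindent\emph{Step 5: normalization.} Let $g_\epsilon=\bigl(\tilde\Psi_\epsilon-\chi(\epsilon)-A-1\bigr)/\chi(\epsilon)$, a continuous psh function. The bounds of Step 4 give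
\begin{itemize}
\item[(i)] $g_\epsilon\le-1/\chi(\epsilon)<0$ on $\Omega$;
\item[(ii)] $-1/\chi(\epsilon)\le g_\epsilon+1\le\chi(l(t))/\chi(\epsilon)$ on $\{\delta\ge t\}$, so $g_\epsilon\to-1$ uniformly on compact subsets of $\Omega$ as $\epsilon\to0$;
\item[(iii)] $\liminf_{\delta(z)\to0}g_\epsilon(z)\ge-(A+1)/\chi(\epsilon)$, because $\chi(\epsilon+m(t))\to\chi(\epsilon)$ as $t\to0$.
\end{itemize}
Take $\epsilon_k\downarrow0$ and $\rho=\sup_kg_{\epsilon_k}$. By (ii), $\rho\ge-1$. Given a compact set and $\eta>0$, (ii) gives $k_0$ with $g_{\epsilon_k}\le-1+\eta$ on it for $k>k_0$, so there $\rho$ differs from $\max(-1,g_{\epsilon_1},\dots,g_{\epsilon_{k_0}})$ by at most $\eta$. Thus $\rho$ is continuous, and psh by (P1). At each point all $g_{\epsilon_k}$ are negative and all but finitely many are $\le-\frac12$, so $\rho<0$. Given $c>0$, choose $k$ with $(A+1)/\chi(\epsilon_k)<c/2$. By (iii) there is $t>0$ with $\rho\ge g_{\epsilon_k}>-c$ on $\{\delta<t\}$, so $\{\rho<-c\}$ lies in the compact set $\{z\in\Omega:\delta(z)\ge t\}$.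
\end{proof}

\section{Stability is necessary}\label{sec:converse}

In the model \eqref{eq:model}, if $-\varphi$ is subharmonic but discontinuous, then $u$ is still psh, but it need not tend to $0$ at a boundary point over a point of discontinuity. The following example shows that then no negative psh function may do so, and hence that continuity in Theorem~\ref{thm:C0} cannot be weakened to lower semicontinuity.

\begin{example}\label{ex:hartogs}
For $|z|<1$ let
\[
\psi_0(z)=\sum_{k\ge1}4^{-k}\log\frac{|z-2^{-k}|}{2},\qquad\psi=\max(\psi_0,-1).
\]
All terms of $\psi_0$ are negative, so the partial sums decrease and $\psi$ is subharmonic with $-1\le\psi<0$. Since $\sum_{k\ge1}(k+1)4^{-k}=\frac49+\frac13=\frac79$, we have $\psi(0)=\psi_0(0)=-\frac79\log2>-1$, whereas $\psi(2^{-k})=-1$ for all $k$. Let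
\[
\Omega=\{(z,w)\in\mathbb C^2:\ |z|<1,\ |w|<e^{-\psi(z)}\},
\]
a bounded domain (open because $\psi$ is usc).

\emph{$\Omega$ is pseudoconvex.} Let $\psi_N$ be the maximum of $-1$ and the $N$-th partial sum; it is continuous and subharmonic, and $\psi_N\downarrow\psi$. The domains $\Omega_N$ defined by $\psi_N$ increase to $\Omega$. On $\Omega_N$ the function $u_N=\max(\log|w|+\psi_N(z),-1)$ is continuous, psh and negative, and $-1/u_N-\log(1-|z|^2)$ is a psh exhaustion. By (P5) each $-\log\delta_{\Omega_N}$ is psh. On every relatively compact open subset of $\Omega$ these functions are defined for large $N$ and decrease to $-\log\delta_\Omega$, which is therefore psh.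

\emph{$\Omega$ has a vertical chart at every boundary point $(z_0,w_0)$.} If $|z_0|<1$, then $1<|w_0|\le e$. Take $\Phi(z,w)=(z-z_0,\,i\log(w/w_0))$ on $\{|z|<1,\ w/w_0\notin\mathbb R_{\le0}\}$, $r<1-|z_0|$ and $h=2$. The new coordinate has imaginary part $\log|w/w_0|$, so \eqref{eq:subgraph} holds with the bounded lower semicontinuous function $-\psi(z)-\log|w_0|>-h$. Let $|z_0|=1$. The series converges uniformly on $\frac34\le|z|\le\frac54$, so $\psi_0$ extends harmonically across the unit circle, where $\psi_0\ge-\frac13\log4>-1$. Near $(z_0,w_0)$ the domain is thus $\{\rho_1<0,\ \rho_2<0\}$ with the smooth functions $\rho_1=|z|^2-1$ and $\rho_2=|w|^2-e^{-2\psi_0(z)}$. If $\rho_2(z_0,w_0)<0$, the boundary is smooth there. If $\rho_2(z_0,w_0)=0$, both $\rho_i$ have positive derivative in the direction $(\eta z_0,w_0)$ for small $\eta>0$; in that direction each $\{\rho_i<0\}$ is locally the subgraph of a $C^1$ function $\varphi_i$, and $\Omega$ is the subgraph of $\min(\varphi_1,\varphi_2)$.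

\emph{$\Omega$ is not hyperconvex.} Let $\rho$ be a negative exhaustion and $R_0=e^{-\psi(0)}<e$. The set $\{0,\frac12,\frac14,\dots\}\times\{|w|\le R_0/2\}$ is a compact subset of $\Omega$, so $\rho\le-a<0$ on it. The slice of $\Omega$ over $2^{-k}$ is the disc $|w|<e$. On the annulus $R_0/2<|w|<e$ compare $\rho(2^{-k},\cdot)$ with the harmonic function $-a\log(e/|w|)/\log(2e/R_0)$, which equals $-a$ on the inner circle and $0$ on the outer one. By (P3), for $|w|=R_0$,
\[
\rho(2^{-k},w)\le-a\,\frac{\log(e/R_0)}{\log(2e/R_0)}<0\qquad\text{for all }k .
\]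
But $(2^{-k},w)\to(0,w)\in\partial\Omega$, which forces $\rho(2^{-k},w)\to0$.
\end{example}

In this example the boundary point $(0,w)$ is approached along slices in which it stays far from the complement of $\Omega$, and negativity of $\rho$ spreads inside these slices from a fixed compact set. A failure of (S) always produces this picture: (V1) opens a vertical corridor below the bad point, (V2) provides the compact set at the bottom of the corridor, and harmonic measure replaces the explicit function on the annulus.

\begin{proof}[Proof of the ``only if'' part of Theorem~\ref{thm:charts}]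
Let $\rho$ be a negative exhaustion of $\Omega$, and suppose that (S) fails at $(q',\eta)\in K\cap\operatorname{int}Q$ in some vertical chart. Put $D=\Phi(\Omega\cap U)$ and $\tilde\rho=\rho\circ\Phi^{-1}$. There is a sequence $z'_j\to q'$ along which $\operatorname{dist}(\eta,K(z'_j))$ does not tend to $0$. Passing to a subsequence, we find $d>0$ such that $|z_j'|<r$, the disc $\Delta=\{|w-\eta|<2d\}$ lies in the rectangle $\{|x|<r,\ |y|<h\}$, and $K(z'_j)\cap\Delta=\emptyset$ for all $j$. Let
\[
G=\{w:\ |\operatorname{Re}(w-\eta)|<d,\ -h<\operatorname{Im}w<\operatorname{Im}\eta+d\},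
\]
an open rectangle containing $\eta$ and contained in $\{|x|<r,\ |y|<h\}$. Then $K(z'_j)\cap G=\emptyset$: if $w\in K(z'_j)\cap G$, the point $w^*=\operatorname{Re}w+i\max(\operatorname{Im}w,\operatorname{Im}\eta)$ lies in $K(z'_j)$ by (V1), and $|w^*-\eta|<\sqrt2\,d$, so $w^*\in\Delta$. Hence $\{z'_j\}\times G\subset D$, and $\tilde\rho(z'_j,\cdot)$ is a negative subharmonic function on $G$.

By (V2) and compactness, $K\subset\{\operatorname{Im}w>-h_1\}$ for some $h_1<h$. Choose a closed disc $G_1\subset G\cap\{\operatorname{Im}w<-h_1\}$; then $\eta\notin G_1$. The compact set $\{|z'|\le r\}\times G_1$ lies in $Q\setminus K\subset D$, so $\tilde\rho\le-a<0$ on it. Let $\omega$ be the harmonic measure of $\partial G_1$ in $G\setminus G_1$: the harmonic function on $G\setminus G_1$, continuous up to the boundary, equal to $1$ on $\partial G_1$ and to $0$ on $\partial G$. (The Dirichlet problem is solvable for a domain bounded by a rectangle and a circle.) Since $G\setminus G_1$ is connected and $\omega\ge0$ is not identically $0$, we have $\omega(\eta)>0$. The function $\tilde\rho(z'_j,\cdot)+a\omega$ is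 subharmonic on $G\setminus G_1$, and its upper limit is $\le-a+a=0$ at points of $\partial G_1$ and $\le0$ at points of $\partial G$. By (P3),
\[
\tilde\rho(z'_j,\eta)\le-a\,\omega(\eta)<0\qquad\text{for all }j .
\]
But $(z'_j,\eta)\in D$ converges to $(q',\eta)\in K$, so $\Phi^{-1}(z'_j,\eta)$ tends to a point of $\partial\Omega$ and $\tilde\rho(z'_j,\eta)\to0$, a contradiction.
\end{proof}

This completes the proof of Theorem~\ref{thm:charts}: among domains that are locally subgraphs of lower semicontinuous functions, condition (S) is the exact replacement for the continuity of the graph function.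

\begin{thebibliography}{9}

\bibitem{Chen}
Bo-Yong Chen, \emph{Every bounded pseudoconvex domain with H\"older boundary is hyperconvex}, arXiv:2004.09696 (2020).

\bibitem{KR}
Kerzman and Rosay, Math. Ann. \textbf{257} (1981), 171--184.

\end{thebibliography}
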